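# When the free difference quotient vanishes: the diffuse part of $B$ enters the kernel

## 1. Zero derivative should mean constant

If a function on an interval has zero derivative, it is constant. In these notes the derivative is the free difference quotient in a variable $X$, the constants are the elements of an algebra $B$, and the natural first guess is the same: **zero derivative means constant, so the kernel of the derivative is $L^2(B)$.** We first make this precise, then test it.

**Setting.** Let $(M,\tau)$ be a von Neumann algebra with a faithful normal tracial state, and $B\subset M$ a unital von Neumann subalgebra. Write $\langle x,y\rangle=\tau(y^*x)$, $\|x\|_2=\tau(x^*x)^{1/2}$, and $L^2(M)$ for the completion. Left and right multiplications $L_x,R_x$ by $x\in M$ are bounded on $L^2(M)$ with norm at most $\|x\|$, and $L_x^*=L_{x^*}$, $R_x^*=R_{x^*}$. The trace-preserving conditional expectation $E_B:M\to B$ satisfies $\tau(E_B(x)b)=\tau(xb)$ and $E_B(bxc)=bE_B(x)c$ for $b,c\in B$. It extends to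 the orthogonal projection $L^2(M)\to L^2(B)$.

**Algebraic freeness.** For a unital algebra $A$ let $A\{t\}=A*_{\mathbb C}\mathbb C[t]$ be the algebra of $A$-valued noncommutative polynomials. As a vector space
$$A\{t\}\cong\bigoplus_{n\ge0}A^{\otimes(n+1)},\qquad a_0ta_1t\cdots ta_n\leftrightarrow a_0\otimes\cdots\otimes a_n .$$
The element $X=X^*\in M$ is *algebraically free* from $B$ if the map $B\{t\}\to M$ that is the identity on $B$ and sends $t$ to $X$ is injective. Its image is written $B\langle X\rangle$. For instance, if $B\ne\mathbb C$ and $Y$ commutes with $B$, then $Y$ is not algebraically free from $B$: for $b\in B\setminus\mathbb C1$ the nonzero polynomial $bt-tb$ vanishes at $Y$.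

**Free difference quotient.** If $X$ is algebraically free from $B$, then $\partial_{X:B}:B\langle X\rangle\to B\langle X\rangle\otimes B\langle X\rangle$ (algebraic tensor product, $a\cdot(p\otimes q)\cdot c=ap\otimes qc$) is the unique derivation with $\partial_{X:B}(X)=1\otimes1$ and $\partial_{X:B}(b)=0$ for $b\in B$. Explicitly,
$$\partial_{X:B}(b_0Xb_1\cdots Xb_n)=\sum_{j=1}^n(b_0X\cdots Xb_{j-1})\otimes(b_jX\cdots Xb_n),$$
for example $\partial(b_0Xb_1Xb_2)=b_0\otimes b_1Xb_2+b_0Xb_1\otimes b_2$. From the formula, if $\partial p=\sum x\otimes y$ then $\partial(p^*)=\sum y^*\otimes x^*$. On $A\{t\}$ we write $\partial$ for the derivation given by the same formula with $t$ in place of $X$.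

**Closability.** View $\partial_{X:B}$ as a densely defined operator from $L^2(B\langle X\rangle,\tau)$ to $L^2(B\langle X\rangle\otimes B\langle X\rangle,\tau\otimes\tau)$. It is *closable* if $p_n\to0$ and $\partial p_n\to\zeta$ force $\zeta=0$. Then the closure $\overline\partial_{X:B}$ is defined, and $f\in\ker\overline\partial_{X:B}$ means: there are $p_n\in B\langle X\rangle$ with $p_n\to f$ and $\partial p_n\to0$ in $L^2$. Since $\partial$ vanishes on $B$, always $L^2(B)\subseteq\ker\overline\partial_{X:B}$.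

Closability is a real condition. Take $B=\mathbb C$ and let $X$ be multiplication by $x$ in $L^\infty(\mu)$, where $\mu$ is half a point mass at $0$ plus half the uniform law on $[-1,1]$. Then $\partial f(x,y)=\frac{f(x)-f(y)}{x-y}$, with value $f'(x)$ on the diagonal. The functions $f_n(x)=xe^{-nx^2}$ tend to $0$ uniformly and satisfy $|f_n'|\le1$, $f_n'(0)=1$. Hence $\partial f_n\to0$ boundedly at all points with $x\neq y$, while $\partial f_n(0,0)=1$ at a point of mass $\frac14$; the rest of the diagonal is a null set. Replacing $f_n$ by a polynomial within $1/n$ in $C^1[-1,1]$ changes $\partial f_n$ by at most $1/n$. So there are polynomials tending to $0$ whose derivatives tend to $1_{\{(0,0)\}}\ne0$.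

**The question.** Is $\ker\overline\partial_{X:B}=L^2(B,\tau)$ for every $(M,B,X)$ as above with $\partial_{X:B}$ closable? It is taken from Hyuga Ito, "$B$-valued semi-circular system and the free Poincaré inequality", arXiv:2409.16498 (2024), where it is described as open; the setting is that of Voiculescu's formulation.

**First test: polynomials.** Suppose $p\in B\langle X\rangle$ and $\partial p=0$. The degree-$n$ part of $p$ is an element of $B^{\otimes(n+1)}$, and for $n\ge 1$ the component of its derivative in $B\otimes B^{\otimes n}$ (the term $j=1$) is that same element. These components lie in different summands for different $n$. So all parts of degree $n\ge1$ vanish, and $p\in B$. The guess is right before taking closures; the issue is what $L^2$-limits add.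

## 2. Telescoping over $\mathbb C$ and over finitely many atoms

**Second test: $B=\mathbb C$.** On $L^2(M)\otimes L^2(M)$ consider $R_X\otimes1-1\otimes L_X$. Applied to $\partial X^n=\sum_{j=1}^nX^{j-1}\otimes X^{n-j}$ it gives a telescoping sum:
$$\sum_{j=1}^n\big(X^j\otimes X^{n-j}-X^{j-1}\otimes X^{n-j+1}\big)=X^n\otimes1-1\otimes X^n .$$
So $(R_X\otimes1-1\otimes L_X)\partial p=p\otimes1-1\otimes p$ for all polynomials, the familiar $(x-y)\frac{f(x)-f(y)}{x-y}=f(x)-f(y)$. Put $\delta(X)=\max\sigma(X)-\min\sigma(X)$, where $\sigma(X)$ is the spectrum. If $m$ is the midpoint of $[\min\sigma(X),\max\sigma(X)]$, then $R_X-m$ and $L_X-m$ have norm at most $\delta(X)/2$, so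
$$\|R_X\otimes1-1\otimes L_X\|\le\delta(X).\tag{1}$$
Since $\|p\otimes1-1\otimes p\|^2=2\|p\|_2^2-2|\tau(p)|^2=2\|p-\tau(p)\|_2^2$, we get $2\|p-\tau(p)\|_2^2\le\delta(X)^2\|\partial p\|_2^2$. If $p_n\to f$ and $\partial p_n\to0$, then $f=\tau(f)1$. The guess holds for $B=\mathbb C$.

**Third test: $B=\mathbb Ce_1\oplus\dots\oplus\mathbb Ce_N$,** with $t_i=\tau(e_i)$. The telescoping identity is no longer true as it stands. For $p=b_0Xb_1$,
$$(R_X\otimes1-1\otimes L_X)\,\partial p=b_0X\otimes b_1-b_0\otimes Xb_1,$$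
which differs from $p\otimes1-1\otimes p$ in that $b_1$ and $b_0$ sit on the wrong side of the tensor sign. The identity is true modulo the *balancing relations* $xb\otimes y\equiv x\otimes by$ ($b\in B$). For our $B$ these can be imposed by a projection: $Q(x\otimes y)=\sum_ixe_i\otimes e_iy$ is an orthogonal projection with $Q(xe_j\otimes y)=xe_j\otimes e_jy=Q(x\otimes e_jy)$. Write $\zeta_p=(R_X\otimes 1-1\otimes L_X)\partial p$. Then $Q\zeta_p=Q(p\otimes1-1\otimes p)=\sum_i(pe_i\otimes e_i-e_i\otimes e_ip)$ (the general computation is in Section 10), and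
$$\|Q\zeta_p\|^2=\sum_i\Big(t_i\|pe_i\|_2^2+t_i\|e_ip\|_2^2-2|\tau(pe_i)|^2\Big)=\sum_it_i\Big(\|(p-E_Bp)e_i\|_2^2+\|e_i(p-E_Bp)\|_2^2\Big),$$
because $E_B(p)e_i=t_i^{-1}\tau(pe_i)e_i$ has squared norm $t_i^{-1}|\tau(pe_i)|^2$. All $t_i>0$, so again the kernel is $L^2(B)$. But each atom is seen only with weight $t_i$, and the weights shrink when the atoms do.

**Fourth test: a semicircular element free from $B$.** For every $B$ whatsoever, if $X=S$ is semicircular and free from $B$, the guess is right. This is Lemma 2(iii) below.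

## 3. Balancing over a diffuse algebra destroys everything

The sensible plan for general $B$ is to telescope modulo the balancing relations and then project them away. Here is the exact point where it stops.

**Proposition 1.** Suppose $B$ contains a unitary $u$ with $\tau(u^k)=0$ for all $k\ne0$ (a *Haar unitary*; for instance $B=L^\infty(\mathbb T)$ with Haar measure and $u$ the coordinate function). Then the span of the elements $xb\otimes y-x\otimes by$, $x,y\in M$, $b\in B$, is dense in $L^2(M)\otimes L^2(M)$. Hence a bounded operator that takes equal values on $xb\otimes y$ and $x\otimes by$ for all such $x,y,b$ is zero.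

*Proof.* Let $x,y\in M$. The element
$$x\otimes y-\frac1n\sum_{k=1}^nxu^k\otimes u^{-k}y=\frac1n\sum_{k=1}^n\big(x\otimes u^k(u^{-k}y)-xu^k\otimes(u^{-k}y)\big)$$
lies in the span. It remains to see that the average on the left tends to $0$. We have
$$\langle xu^k\otimes u^{-k}y,\;xu^j\otimes u^{-j}y\rangle=\tau(x^*x\,u^{k-j})\,\tau(yy^*u^{j-k})=:\alpha_{k-j}\beta_{k-j}.$$
At most $n$ pairs $(k,j)$ have a given difference. The $u^m$ are orthonormal, so Bessel's inequality gives $\sum_m|\alpha_m|^2\le\|x^*x\|_2^2$ and $\sum_m|\beta_m|^2\le\|yy^*\|_2^2$. By Cauchy–Schwarz the squared norm of the average is at most $\frac1n\sum_m|\alpha_m\beta_m|\le\frac1n\|x^*x\|_2\|yy^*\|_2\to0$. $\square$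

So over $L^\infty(\mathbb T)$ the telescoping argument yields only $0\le\delta(X)^2\|\partial p\|_2^2$.

## 4. Averaging over a Haar unitary

The averages that killed the method are themselves derivatives. For any $X$ and a Haar unitary $u\in B$ put
$$p_n=\frac1n\sum_{k=1}^nu^kXu^{-k}\in B\langle X\rangle,\qquad\partial_{X:B}\,p_n=\frac1n\sum_{k=1}^nu^k\otimes u^{-k},\qquad\|\partial_{X:B}\,p_n\|_2=n^{-1/2},\tag{2}$$
since the $u^k\otimes u^{-k}$ are orthonormal. So $\partial p_n\to0$ regardless of $X$. By the mean ergodic theorem, applied to the unitary $\xi\mapsto u\xi u^*$ of $L^2(M)$, the $p_n$ converge in $L^2$ to the projection of $X$ onto the vectors commuting with $u$. This limit always lies in $\ker\overline\partial_{X:B}$ when $\partial_{X:B}$ is closable.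

Thus the guess breaks as soon as the part of $X$ that commutes with $u$ is not in $L^2(B)$. The plainest candidate would be $X=Y$ commuting with $B$, $Y\notin B$; but such a $Y$ is not algebraically free from $B$. So we add something that restores algebraic freeness and closability, and that the averaging removes: a semicircular element $S$.

**Theorem 1.** The assertion "$\ker\overline\partial_{X:B}=L^2(B,\tau)$ for every admissible triple" is false. Let $B=L^\infty(\mathbb T)$ with Haar measure and generating Haar unitary $u$. Let $A=B\otimes\mathbb C^2$ with trace $\tau_B\otimes(\frac12,\frac12)$, identify $B$ with $B\otimes1$, and put $Y=1\otimes(1,-1)$. Let $S$ be standard semicircular, free from $A$, in $M=A*W^*(S)$, and let $X=Y+S$. Then $(M,B,X)$ satisfies all hypotheses, $\partial_{X:B}$ is closable, and $0\neq Y\in\ker\overline\partial_{X:B}$ with $Y\perp L^2(B)$.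

Elements of $A$ are pairs $(b_1,b_2)$ with trace $\frac12(\tau_B(b_1)+\tau_B(b_2))$; $B$ sits as the diagonal, $Y=(1,-1)$ and $E_B(b_1,b_2)=\frac12(b_1+b_2)$. What must be proved is algebraic freeness, closability, and that the average removes $S$. All of this comes from one calculus for semicircular elements, which also serves the sharp form in Section 9.

## 5. Integration by parts for a semicircular element

Let $A\subset M$ be a unital von Neumann subalgebra, and let $S=S^*\in M$ be *standard semicircular* (its law has density $\frac1{2\pi}\sqrt{4-s^2}$ on $[-2,2]$, so $\tau(S)=0$, $\tau(S^2)=1$, $\|S\|=2$) and *free* from $A$. Freeness means: $\tau(x_1x_2\cdots x_m)=0$ for $m\ge 1$ whenever the $x_i$ lie alternately in $A$ and in $W^*(S)$ and $\tau(x_i)=0$ for all $i$. Given $(A,\tau)$, such an $M$ exists: the tracial von Neumann free product of $A$ and $W^*(S)$. Let $\mathrm{ev}:A\{t\}\to M$ be the homomorphism with $t\mapsto S$ that is the identity on $A$; write $\tau(p)$ for $\tau(\mathrm{ev}(p))$.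

We use the Chebyshev polynomials $U_0=1$, $U_1=t$, $U_{n+1}=tU_n-U_{n-1}$, with $U_{-1}=0$. Two facts are needed.

First, $\tau(U_n(S))=0$ for $n\ge1$. Put $s=2\cos\theta$; then $U_n(s)=\sin((n+1)\theta)/\sin\theta$, the semicircle law becomes $\frac2\pi\sin^2\theta\,d\theta$ on $[0,\pi]$, and $\int_0^\pi\sin((n+1)\theta)\sin\theta\,d\theta=0$.

Second, $\partial U_n=\sum_{j=1}^nU_{j-1}\otimes U_{n-j}$. This is clear for $n\le1$. By induction and $tU_{j-1}=U_j+U_{j-2}$,
$$\partial U_{n+1}=1\otimes U_n+\sum_{j=1}^nU_j\otimes U_{n-j}+\sum_{j=2}^nU_{j-2}\otimes U_{n-j}-\sum_{j=1}^{n-1}U_{j-1}\otimes U_{n-1-j},$$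
and the last two sums cancel, which leaves $\sum_{j=0}^nU_j\otimes U_{n-j}$, as claimed.

**Lemma 1 (integration by parts).** For every $p\in A\{t\}$, $\ \tau(S\,\mathrm{ev}(p))=(\tau\otimes\tau)(\mathrm{ev}\otimes\mathrm{ev})(\partial p)$.

This is well known (Voiculescu, Invent. Math. 132 (1998)); it can also be read off from the moment formula in Nica–Speicher, *Lectures on the Combinatorics of Free Probability*, Theorem 14.4. Here is a proof from the definition of freeness.

**Step 1: choose a spanning set adapted to freeness.** We claim that $A\{t\}$ is spanned by the words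
$$a_0\,U_{n_1}(t)\,a_1\,U_{n_2}(t)\cdots U_{n_r}(t)\,a_r,\qquad r\ge0,\ n_i\ge1,\ \tau(a_i)=0\text{ for }0<i<r.\tag{3}$$
Words $a_0f_1(t)a_1\cdots f_r(t)a_r$ with polynomials $f_i$ span; induct on $r$, the case $r=0$ being clear. Expand each $f_i$ in Chebyshev polynomials. A constant term in $f_i$ merges $a_{i-1}$ with $a_i$ and yields a word with fewer polynomials, so assume $f_i=U_{n_i}$, $n_i\ge1$. For $0<i<r$ write $a_i=\mathring a_i+\tau(a_i)1$ with $\tau(\mathring a_i)=0$. A scalar merges two neighboring polynomials and again yields a word with fewer of them.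

**Step 2: words of type (3) with $r\ge1$ have trace $0$ at $t=S$.** Split $a_0$ and $a_r$ into centered part plus scalar. We get four terms, each a scalar multiple of a nonempty alternating product of centered elements, since $\tau(U_{n_i}(S))=0$. Each has trace $0$ by freeness.

**Step 3: compare both sides on a word $p$ of type (3).** If $r=0$, both sides are $0$. Let $r\ge1$. The right side is the sum over $1\le i\le r$, $1\le j\le n_i$ of
$$\tau\big(a_0U_{n_1}a_1\cdots a_{i-1}U_{j-1}\big)\,\tau\big(U_{n_i-j}\,a_i\cdots U_{n_r}a_r\big).$$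
If $i\ge2$, the first factor is the trace of a word of type (3) with at least one polynomial (for $j=1$ it ends with the coefficient $a_{i-1}$), so it vanishes by Step 2. If $i=1$, it is $\tau(a_0U_{j-1})$, which vanishes for $j\ge2$ and equals $\tau(a_0)$ for $j=1$. So the right side equals $\tau(a_0)\,\tau(U_{n_1-1}a_1U_{n_2}\cdots U_{n_r}a_r)$.

For the left side write $a_0=\mathring a_0+\tau(a_0)1$. The term $\tau(S\mathring a_0U_{n_1}a_1\cdots a_r)$ is of type (3), with first polynomial $U_1$, and vanishes. In the other term $SU_{n_1}=U_{n_1+1}+U_{n_1-1}$, and $U_{n_1+1}$ contributes $0$ by Step 2. What remains is $\tau(a_0)\tau(U_{n_1-1}a_1\cdots U_{n_r}a_r)$, the same as the right side. $\square$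

## 6. Wick polynomials diagonalize $\partial_{S:A}$

Define $w(a_0,\dots,a_n)\in A\{t\}$, multilinear in $a_i\in A$, by $w(a_0)=a_0$, $w(a_0,a_1)=a_0ta_1$ and
$$w(a_0,\dots,a_n)=a_0t\,w(a_1,\dots,a_n)-\tau(a_1)\,a_0\,w(a_2,\dots,a_n)\qquad(n\ge2).\tag{4}$$
For example $w(a_0,a_1,a_2)=a_0ta_1ta_2-\tau(a_1)a_0a_2$, and $w(1,\dots,1)=U_n$ for $n+1$ ones. Note that $a\,w(a_0,\dots,a_n)=w(aa_0,a_1,\dots,a_n)$.

**Lemma 2.**

(i) $\partial w(a_0,\dots,a_n)=\sum_{j=1}^nw(a_0,\dots,a_{j-1})\otimes w(a_j,\dots,a_n)$.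

(ii) $\tau\big(w(b_0,\dots,b_m)^*w(a_0,\dots,a_n)\big)=\delta_{nm}\prod_{i=0}^n\tau(b_i^*a_i)$.

(iii) $S$ is algebraically free from $A$, $\partial_{S:A}$ is closable, and $\ker\overline\partial_{S:A}=L^2(A)$.

**Step 1: proof of (i), by the recursion.** The case $n\le1$ is clear. For $n\ge2$, the Leibniz rule and induction give
$$\partial w(a_0,\dots,a_n)=a_0\otimes w(a_1,\dots,a_n)+\sum_{j=2}^na_0t\,w(a_1,\dots,a_{j-1})\otimes w(a_j,\dots,a_n)-\tau(a_1)\sum_{j=3}^na_0w(a_2,\dots,a_{j-1})\otimes w(a_j,\dots,a_n).$$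
The first term is the term $j=1$ of (i). In the first sum, $j=2$ gives $a_0ta_1\otimes w(a_2,\dots,a_n)=w(a_0,a_1)\otimes w(a_2,\dots,a_n)$. For $j\ge3$ the two sums combine, by (4), to $w(a_0,\dots,a_{j-1})\otimes w(a_j,\dots,a_n)$.

**Step 2: lower the degree by integration by parts.** We prove, for $n\ge1$ and $q\in A\{t\}$,
$$\tau(w(a_0,\dots,a_n))=0,\tag{5}$$
$$\tau(q^*w(a_0,\dots,a_n))=(\tau\otimes\tau)\big(w(a_1,\dots,a_n)\cdot\partial(q^*)\cdot a_0\big).\tag{6}$$
(On the right of (6), $\tau\otimes\tau$ is applied after evaluating at $S$.) Induct on $n$, assuming (5) in all degrees from $1$ to $n-1$. With $w'=w(a_1,\dots,a_n)$, traciality, Lemma 1, the Leibniz rule and (i) give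
$$\tau(q^*a_0Sw')=\tau(Sw'q^*a_0)=\sum_{j=2}^n\tau(w(a_1,\dots,a_{j-1}))\,\tau(w(a_j,\dots,a_n)q^*a_0)+(\tau\otimes\tau)(w'\cdot\partial(q^*)\cdot a_0).$$
In the sum, $w(a_1,\dots,a_{j-1})$ has degree $j-2$, so by (5) only $j=2$ survives. It equals $\tau(a_1)\tau(q^*a_0w(a_2,\dots,a_n))$ and cancels exactly against the correction term in (4); if $n=1$ both are absent. This is (6) in degree $n$. Putting $q=1$ gives (5) in degree $n$.

**Step 3: proof of (ii).** If $n=m=0$ it is trivial. If $m=0$ and $n\ge1$, then $\partial(b_0^*)=0$ and (6) gives $0$. The case $n=0$, $m\ge1$ follows by complex conjugation. Let $n,m\ge1$ and $q=w(b_0,\dots,b_m)$. By (i), $\partial(q^*)=\sum_{j=1}^mw(b_j,\dots,b_m)^*\otimes w(b_0,\dots,b_{j-1})^*$, so (6) gives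
$$\tau(q^*w(a_0,\dots,a_n))=\sum_{j=1}^m\tau\big(w(a_1,\dots,a_n)w(b_j,\dots,b_m)^*\big)\,\tau\big(w(b_0,\dots,b_{j-1})^*a_0\big).$$
By (5), $\tau(w(b_0,\dots,b_{j-1})^*a_0)=\overline{\tau(w(a_0^*b_0,b_1,\dots,b_{j-1}))}=0$ for $j\ge2$. The term $j=1$ is $\tau(b_0^*a_0)\,\tau\big(w(b_1,\dots,b_m)^*w(a_1,\dots,a_n)\big)$, and induction finishes.

**Step 4: algebraic freeness.** Let $H=\bigoplus_{n\ge0}L^2(A)^{\otimes(n+1)}$. View $w$ as a linear map $\bigoplus_nA^{\otimes(n+1)}\to A\{t\}$. It is onto, because $w(a_0,\dots,a_n)=a_0ta_1\cdots ta_n+{}$lower degree. By (ii) and linearity, $\mathrm{ev}\circ w$ is isometric for the norm of $H$, hence injective. If $\mathrm{ev}(p)=0$, write $p=w(\eta)$; then $\eta=0$ and $p=0$. So $\mathrm{ev}$ is injective, i.e. $S$ is algebraically free from $A$. Moreover $\mathrm{ev}\circ w$ extends to a unitary $V:H\to L^2(A\langle S\rangle)$.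

**Step 5: compute $\|\partial p\|_2$.** For $\eta\in A^{\otimes(n+1)}$, (i) says $\partial_{S:A}V\eta=\sum_{j=1}^n(V\otimes V)\eta_j$, where $\eta_j$ is $\eta$ regarded as an element of $A^{\otimes j}\otimes A^{\otimes(n-j+1)}\subset H\otimes H$, of bidegree $(j-1,n-j)$. Regrouping tensor factors preserves the norm, and different pairs $(n,j)$ have different bidegrees, which are orthogonal. Hence, if $p_n$ denotes the component of $p$ in $V(L^2(A)^{\otimes(n+1)})$,
$$\|\partial_{S:A}\,p\|_2^2=\sum_{n\ge0}n\,\|p_n\|_2^2\qquad(p\in A\langle S\rangle).\tag{7}$$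

**Step 6: closability and kernel.** Let $p^{(k)}\to0$ and $\partial p^{(k)}\to\zeta$. The component of $\partial p^{(k)}$ in bidegree $(r,s)$ has norm $\|p^{(k)}_{r+s+1}\|_2\to0$, so every bidegree component of $\zeta$ is $0$, and $\zeta=0$. If $p^{(k)}\to f$ and $\partial p^{(k)}\to0$, then by (7) $\sum_{n\ge1}\|p^{(k)}_n\|_2^2\le\|\partial p^{(k)}\|_2^2\to0$, so $f\in L^2(A)$. The inclusion $L^2(A)\subseteq\ker\overline\partial_{S:A}$ always holds. $\square$

## 7. Perturbations $Y+\varepsilon S$

The next lemma transfers these properties of $S$ over the large algebra $A$ to $X=Y+\varepsilon S$ over a smaller $B$.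

**Lemma 3.** Let $B\subset A$ be a unital von Neumann subalgebra, $Y=Y^*\in A$, $0\ne\varepsilon\in\mathbb R$, $X=Y+\varepsilon S$. Then $X$ is algebraically free from $B$, $\partial_{X:B}=\varepsilon^{-1}\partial_{S:A}|_{B\langle X\rangle}$, $\partial_{X:B}$ is closable, and $\ker\overline\partial_{X:B}\subset L^2(A)$.

*Proof.* The map $B\{t\}\to M$, $t\mapsto X$, is the composition of the inclusion $B\{t\}\subset A\{t\}$, the automorphism of $A\{t\}$ fixing $A$ with $t\mapsto Y+\varepsilon t$ (inverse $t\mapsto\varepsilon^{-1}(t-Y)$), and $\mathrm{ev}$, which is injective by Lemma 2(iii). So it is injective. On $B\langle X\rangle\subset A\langle S\rangle$ the map $\varepsilon^{-1}\partial_{S:A}$ is a derivation that vanishes on $B$ and sends $X$ to $\varepsilon^{-1}\varepsilon\,1\otimes1=1\otimes1$; it agrees with $\partial_{X:B}$ on generators, hence everywhere. A restriction of a closable operator is closable, and its closure is a restriction of $\varepsilon^{-1}\overline\partial_{S:A}$. So the kernel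 is contained in $\ker\overline\partial_{S:A}=L^2(A)$. $\square$

## 8. Proof of Theorem 1, and its conjugate variable

**Proof of Theorem 1.** By Lemma 3 with $\varepsilon=1$, $X$ is algebraically free from $B$ and $\partial_{X:B}$ is closable. Let $p_n$ be as in (2). Since $u$ commutes with $Y$,
$$p_n=Y+\frac1n\sum_{k=1}^nu^kSu^{-k}.$$
Now $u^kSu^{-k}=\mathrm{ev}(w(u^k,u^{-k}))$, so Lemma 2(ii) gives
$$\langle u^kSu^{-k},u^jSu^{-j}\rangle=\tau(u^{-j}u^k)\,\tau(u^{j}u^{-k})=|\tau(u^{k-j})|^2=\delta_{kj}.$$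
Hence $\|p_n-Y\|_2=n^{-1/2}\to0$, while $\|\partial_{X:B}\,p_n\|_2=n^{-1/2}\to0$ by (2). So $Y$ is in the domain of $\overline\partial_{X:B}$ and $\overline\partial_{X:B}Y=0$. But $E_B(Y)=0$, i.e. $Y\perp L^2(B)$, and $Y\neq0$. $\blacksquare$

**Remark.** Regularity of the conjugate variable does not help. Recall that the conjugate variable of $X$ relative to $B$ is the vector $\xi\in L^2(W^*(B,X))$, if there is one, with $\tau(\xi p)=(\tau\otimes\tau)(\partial_{X:B}\,p)$ for all $p\in B\langle X\rangle$. By Lemmas 1 and 3, $\xi=S$ satisfies this identity. Further, $\|p_n\|\le\|X\|$ and $p_n\to Y$ in $L^2$; a norm-bounded sequence that converges in $\|\cdot\|_2$ converges strongly, because $\|(p_n-Y)m\|_2\le\|m\|\,\|p_n-Y\|_2$ for $m\in M$. So $Y\in W^*(B,X)$, and $S=X-Y\in W^*(B,X)$. The conjugate variable is the bounded element $S$.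

## 9. Atomic and diffuse parts of $B$: the sharp statement

The third test and Theorem 1 sit at opposite ends: atoms force the guess, a Haar unitary breaks it. The general $B$ splits into these two types.

Let $(e_i)_{i\in I}$ be the minimal central projections of $B$ with $Be_i\cong M_{d_i}(\mathbb C)$. They are mutually orthogonal and have positive trace, so $I$ is countable. Put
$$t_i=\tau(e_i),\qquad z=\sum_ie_i,\qquad q=1-z.$$
*The algebra $qB$ has no minimal projections.* Suppose $r$ were one, and let $c\le q$ be its central support. If $z'\le c$ is a central projection of $B$, then $z'r\in\{0,r\}$ by minimality. If $z'r=0$, then $r\le c-z'$, so $c\le c-z'$ and $z'=0$; if $z'r=r$, then $z'\ge c$. So $Bc$ is a factor with a minimal projection, i.e. of type I, and it is finite since it has a faithful trace. Hence $Bc\cong M_d(\mathbb C)$ and $c$ is one of the $e_i$, contradicting $c\le q$.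

Call $B$ *purely atomic* if $q=0$, i.e. if $B$ is a direct sum of matrix algebras. For example $\mathbb C^N$, $M_d(\mathbb C)$ and $\ell^\infty(\mathbb N)$ with weights $t_i=2^{-i}$ ($i\ge1$) are purely atomic, while $L^\infty(\mathbb T)$ has $q=1$.

**Theorem 2.**

**(a) Weighted Poincaré inequality.** For every $(M,B,X)$ with $X$ algebraically free from $B$ (closability not needed) and all $p\in B\langle X\rangle$,
$$\sum_{i\in I}\frac{t_i}{d_i^2}\Big(\|(p-E_Bp)e_i\|_2^2+\|e_i(p-E_Bp)\|_2^2\Big)\le\delta(X)^2\,\|\partial_{X:B}\,p\|_2^2.\tag{8}$$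
Consequently, if $p_n\to f$ in $L^2$ and $\partial_{X:B}\,p_n\to0$, then $f-E_B(f)=q\,(f-E_B(f))\,q$. In particular, if $B$ is purely atomic and $\partial_{X:B}$ is closable, then $\ker\overline\partial_{X:B}=L^2(B)$.

**(b) Converse and classification.** For every $(B,\tau_B)$ and $\varepsilon\ne0$ let $A=B\otimes\mathbb C^2$, $Y=1\otimes(1,-1)$, $X_\varepsilon=Y+\varepsilon S$, as in Theorem 1. Then $\partial_{X_\varepsilon:B}$ is closable and
$$\ker\overline\partial_{X_\varepsilon:B}=L^2(B)\oplus L^2(qB)\,Y.$$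
Hence $\ker\overline\partial_{X:B}=L^2(B)$ for all admissible $(M,X)$ if and only if $B$ is purely atomic.

**(c) Spectral gap and sharp constant.** If $\dim B<\infty$, then for all $X$ and $p$
$$\|p-E_Bp\|_2^2\le\tfrac12\,c_B\,\delta(X)^2\,\|\partial_{X:B}\,p\|_2^2,\qquad c_B=\max_i\frac{d_i^2}{t_i},\tag{9}$$
and $\frac12c_B$ is the best constant valid for all $X$ with $\partial_{X:B}$ closable. For any $B$, each weight $t_i/d_i^2$ in (8) is likewise optimal. If $\dim B=\infty$, then for $X=X_\varepsilon$ no inequality $\|p-E_Bp\|_2\le C\|\partial_{X:B}\,p\|_2$ holds with finite $C$.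

For $B=\mathbb C$ this gives $c_B=1$, the inequality of Section 2; for $B=M_d(\mathbb C)$, $c_B=d^2$; for $\mathbb C^N$ with equal weights, $c_B=N$. For $\ell^\infty(\mathbb N)$ with weights $2^{-i}$ the guess holds for every admissible $X$, but for $X_\varepsilon$ there is no spectral gap.

## 10. Balancing over a matrix block: proof of (a)

Fix $i$ and write $e=e_i$, $d=d_i$, $t=t_i$. Let $e_{kl}$ be matrix units of $Be$, so $\tau(e_{kl})=\delta_{kl}t/d$. On $L^2(M)\otimes L^2(M)$ put
$$Q_e(x\otimes y)=\frac1d\sum_{k,l=1}^dx\,e_{lk}\otimes e_{kl}\,y,\qquad\text{i.e. }Q_e=\frac1d\sum_{k,l}R_{e_{lk}}\otimes L_{e_{kl}} .$$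
For $d=1$ this is one summand of the $Q$ of Section 2.

**Step 1: $Q_e$ is an orthogonal projection, and $Q_{e_i}Q_{e_j}=0$ for $i\neq j$.** The adjoint is $\frac1d\sum R_{e_{kl}}\otimes L_{e_{lk}}$, which is $Q_e$ with $k,l$ exchanged. Next, $e_{l'k'}e_{lk}=\delta_{k'l}e_{l'k}$ and $e_{kl}e_{k'l'}=\delta_{lk'}e_{kl'}$, so
$$Q_e^2(x\otimes y)=\frac1{d^2}\sum_{k,l,k',l'}x\,e_{l'k'}e_{lk}\otimes e_{kl}e_{k'l'}\,y=\frac1{d^2}\sum_{k,l,l'}x\,e_{l'k}\otimes e_{kl'}\,y=Q_e(x\otimes y),$$
the sum over $l$ giving a factor $d$. For different blocks, products of matrix units vanish since $e_ie_j=0$.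

**Step 2: $Q_e$ respects balancing, i.e. $Q_e(xb\otimes y)=Q_e(x\otimes by)$ for $b\in B$.** Write $be=\sum_{r,s}b_{rs}e_{rs}$. Then $be_{lk}=\sum_rb_{rl}e_{rk}$ and $e_{rk}$ has companion terms as follows:
$$\sum_{l,k}be_{lk}\otimes e_{kl}=\sum_{r,l,k}b_{rl}\,e_{rk}\otimes e_{kl}=\sum_{r,k}e_{rk}\otimes\Big(\sum_lb_{rl}e_{kl}\Big)=\sum_{r,k}e_{rk}\otimes e_{kr}b .$$

**Step 3: telescope modulo balancing.** Let $\zeta_p=(R_X\otimes1-1\otimes L_X)\,\partial p$, and write $\equiv$ for equality modulo the span of the elements $xb\otimes y-x\otimes by$, $b\in B$. We claim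
$$\zeta_p\equiv p\otimes1-1\otimes p .$$
By linearity let $p=b_0Xb_1\cdots Xb_n$ and, for $0\le j\le n$, put $T_j=(b_0X\cdots Xb_j)\otimes(Xb_{j+1}\cdots Xb_n)$, so $T_n=p\otimes1$. The $j$-th term of $\partial p$ contributes to $\zeta_p$
$$(b_0X\cdots Xb_{j-1}X)\otimes(b_jXb_{j+1}\cdots Xb_n)-(b_0X\cdots Xb_{j-1})\otimes(Xb_jX\cdots Xb_n).$$
The second tensor is $T_{j-1}$; in the first, moving $b_j$ to the left gives $\equiv T_j$. The sum telescopes to $T_n-T_0$, and $T_0=b_0\otimes(Xb_1\cdots Xb_n)\equiv1\otimes p$. (For $n=0$: $\zeta_p=0\equiv b_0\otimes1-1\otimes b_0$.) By Step 2,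
$$Q_e\zeta_p=Q_e(p\otimes1-1\otimes p).\tag{10}$$

**Step 4: compute the norm of (10).** In general $\langle Q_e(x\otimes y),x'\otimes y'\rangle=\frac1d\sum_{k,l}\tau(x'^*x\,e_{lk})\,\tau(y'^*e_{kl}\,y)$. Since $Q_e$ is a projection, $\|Q_e\xi\|^2=\langle Q_e\xi,\xi\rangle$, so
$$\|Q_e(p\otimes1)\|^2=\frac1d\sum_{k,l}\tau(p^*pe_{lk})\tau(e_{kl})=\frac t{d^2}\|pe\|_2^2,\qquad\|Q_e(1\otimes p)\|^2=\frac1d\sum_{k,l}\tau(e_{lk})\tau(p^*e_{kl}p)=\frac t{d^2}\|ep\|_2^2,$$
$$\langle Q_e(p\otimes1),1\otimes p\rangle=\frac1d\sum_{k,l}\tau(pe_{lk})\,\tau(p^*e_{kl})=\frac1d\sum_{k,l}|\tau(pe_{lk})|^2,$$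
because $\tau(p^*e_{kl})=\overline{\tau(e_{lk}p)}=\overline{\tau(pe_{lk})}$. To recognize the cross term, write $E_B(p)e=\sum\beta_{kl}e_{kl}$. Then $\beta_{kl}\frac td=\tau(E_B(p)e_{lk})=\tau(pe_{lk})$, so $\|E_B(p)e\|_2^2=\frac td\sum|\beta_{kl}|^2=\frac dt\sum|\tau(pe_{lk})|^2$. The cross term is therefore $\frac t{d^2}\|E_B(p)e\|_2^2$.

Since $E_B(pe)=E_B(p)e$, Pythagoras gives $\|pe\|_2^2=\|E_B(p)e\|_2^2+\|(p-E_Bp)e\|_2^2$. Likewise $\|ep\|_2^2=\|eE_B(p)\|_2^2+\|e(p-E_Bp)\|_2^2$, and $eE_B(p)=E_B(p)e$ as $e$ is central in $B$. Altogether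
$$\|Q_e\zeta_p\|^2=\frac t{d^2}\Big(\|pe\|_2^2+\|ep\|_2^2-2\|E_B(p)e\|_2^2\Big)=\frac t{d^2}\Big(\|(p-E_Bp)e\|_2^2+\|e(p-E_Bp)\|_2^2\Big).$$

**Step 5: sum over the blocks.** The projections $Q_{e_i}$ are mutually orthogonal, so the left side of (8) is $\sum_i\|Q_{e_i}\zeta_p\|^2\le\|\zeta_p\|^2$, and $\|\zeta_p\|\le\delta(X)\|\partial p\|_2$ by (1). This is (8).

**Step 6: pass to the limit.** Let $p_n\to f$ and $\partial p_n\to0$, and put $g=f-E_B(f)$. By (8), $ge_i=0=e_ig$ for all $i$. Summing over $i$ (the sum $z=\sum e_i$ converges strongly), $gz=0=zg$, so $g=(z+q)g(z+q)=qgq$. If $q=0$, then $f=E_B(f)\in L^2(B)$; if moreover $\partial_{X:B}$ is closable, this says $\ker\overline\partial_{X:B}=L^2(B)$. $\blacksquare$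

## 11. The kernel for $X_\varepsilon$: proof of (b)

To repeat the averaging of Section 8 over a general $B$ we need a Haar unitary in $qB$.

**Lemma 4.** If $q\ne0$, then $qB$ contains a unitary $u$ (so $u^*u=uu^*=q$) with $\tau(u^k)=0$ for all $k\neq0$, where $u^0=q$ and $u^{-1}=u^*$.

**Step 1: find a diffuse abelian subalgebra.** Let $C$ be a maximal abelian subalgebra of $qB$. Suppose $c$ were a minimal projection of $C$; then $Cc=\mathbb Cc$. Let $c'\le c$ be a projection of $qB$. For $x\in C$ with $xc=\lambda c$ we get $xc'=xcc'=\lambda c'=c'cx=c'x$. So $c'$ commutes with $C$, hence $c'\in C$ by maximality, and $c'\in\{0,c\}$. Thus $c$ would be minimal in $qB$, which is impossible by Section 9.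

**Step 2: find projections $c_s\in C$, increasing in $s\in[0,1]$, with $\tau(c_s)=s\,\tau(q)$.** By Zorn's lemma take a maximal chain of projections of $C$; it contains $0$ and $q$. By faithfulness, distinct members have distinct traces, ordered as the members are. The set of traces is closed: a convergent sequence of traces has a monotone subsequence. The supremum (or infimum) of the corresponding projections is comparable with all members of the chain, hence belongs to it by maximality, and by normality it has the limiting trace. The set of traces has no gap in $[0,\tau(q)]$: otherwise there are members $c_-<c_+$ such that every other member is $\le c_-$ or $\ge c_+$. As $c_+-c_-$ is not minimal in $C$, there is a projection of $C$ strictly between $c_-$ and $c_+$, and it could be added to the chain. So every value $s\,\tau(q)$ is the trace of exactly one member, which we call $c_s$.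

**Step 3: define $u=\int_0^1e^{2\pi is}\,dc_s$.** The map $1_{(a,b]}\mapsto c_b-c_a$ extends to a $*$-homomorphism from step functions on $(0,1]$ into $C$, contractive for the supremum norm. Let $u_N=\sum_{m=1}^Ne^{2\pi im/N}(c_{m/N}-c_{(m-1)/N})$. These are unitaries of $qB$, images of step functions converging uniformly to $e^{2\pi is}$, so they converge in norm to a unitary $u\in qB$. For $k\ne0$ and $N>|k|$, $\tau(u_N^k)=\frac{\tau(q)}N\sum_{m=1}^Ne^{2\pi imk/N}=0$. Let $N\to\infty$. $\square$

**Proof of (b).** Write $\partial=\partial_{X_\varepsilon:B}$.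

**Step 1: the inclusion "$\subseteq$".** By Lemma 3, $\partial$ is closable and $\ker\overline\partial\subset L^2(A)=L^2(B)\oplus L^2(B)Y$, where the sum is orthogonal because $E_B(Y)=0$. Let $f=g+hY\in\ker\overline\partial$ with $g,h\in L^2(B)$. Then $f-E_Bf=hY$, and (a) gives $z\,hY=0$, i.e. $zh=0$ ($Y$ is invertible). So $h=qh\in L^2(qB)$.

**Step 2: the inclusion "$\supseteq$".** Only $q\ne0$ needs proof. Take $u$ from Lemma 4 and put
$$p_n=\frac1n\sum_{k=1}^nu^kX_\varepsilon u^{-k}=qY+\frac\varepsilon n\sum_{k=1}^nu^kSu^{-k},$$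
since $u^kYu^{-k}=u^ku^{-k}Y=qY$. By Lemma 2(ii), $\langle u^kSu^{-k},u^jSu^{-j}\rangle=|\tau(u^{k-j})|^2=\tau(q)^2\delta_{kj}$. Hence $\|p_n-qY\|_2=|\varepsilon|\,\tau(q)\,n^{-1/2}\to0$. Similarly $\|\partial p_n\|_2=\|\frac1n\sum_ku^k\otimes u^{-k}\|_2=\tau(q)\,n^{-1/2}\to0$. For $b\in B$, $bp_n\to bqY$ and $\partial(bp_n)=b\cdot\partial p_n\to0$, so $bqY\in\ker\overline\partial$. The kernel of a closed operator is closed, it contains $L^2(B)$, and $qBY$ is dense in $L^2(qB)Y$. So $L^2(B)\oplus L^2(qB)Y\subseteq\ker\overline\partial$.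

**Step 3: the classification.** If $B$ is purely atomic, (a) gives $\ker\overline\partial_{X:B}=L^2(B)$ for all admissible $(M,X)$. If $q\ne0$, then $0\neq qY\in\ker\overline\partial_{X_\varepsilon:B}$ and $qY\perp L^2(B)$. $\blacksquare$

## 12. Sharp weights and the missing gap: proof of (c)

**Step 1: the inequality (9).** If $\dim B<\infty$, then $q=0$, $I$ is finite, $\sum_ie_i=1$, and $t_i/d_i^2\ge1/c_B$. With $g=p-E_Bp$, the left side of (8) is at least $\frac1{c_B}\sum_i(\|ge_i\|_2^2+\|e_ig\|_2^2)=\frac2{c_B}\|g\|_2^2$. This is (9).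

**Step 2: test polynomials for optimality.** Let $B$ be arbitrary, fix $i$, and write $e,d,t,e_{kl}$ as in Section 10. We want $X$ close to $Y$, where $\delta(Y)=2$, and a polynomial whose $\zeta_p$ loses as little as possible in (1). Put
$$f(x)=\tfrac12(3x-x^3),\qquad p^{(\varepsilon)}=\frac1d\sum_{k,l}e_{kl}\,f(X_\varepsilon)\,e_{lk}.$$
As $\varepsilon\to0$, $X_\varepsilon\to Y$ in operator norm. The maximum and minimum of the spectrum of a self-adjoint element are norm continuous, so $\delta(X_\varepsilon)\to\delta(Y)=2$. Since $Y^2=1$, $f(Y)=Y$. Since $Y$ commutes with $B$ and $\frac1d\sum_{k,l}e_{kl}e_{lk}=e$, we get $p^{(\varepsilon)}\to eY$ in norm and $E_B(p^{(\varepsilon)})\to eE_B(Y)=0$.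

**Step 3: the limit of the derivative.** We have $\partial f(X)=\frac12\big(3\cdot1\otimes1-X^2\otimes1-X\otimes X-1\otimes X^2\big)$. At $X=X_\varepsilon$ this tends to
$$F=\tfrac12(1\otimes1-Y\otimes Y),$$
a projection (as $(Y\otimes Y)^2=1\otimes1$) with $(\tau\otimes\tau)(F)=\frac12$. Since $Y$ commutes with the $e_{kl}$, $\partial p^{(\varepsilon)}=\frac1d\sum e_{kl}\cdot\partial f(X_\varepsilon)\cdot e_{lk}$ tends to $GF$ with $G=\frac1d\sum_{k,l}e_{kl}\otimes e_{lk}$. The $e_{kl}$ are orthogonal with $\|e_{kl}\|_2^2=t/d$, so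
$$\|G\|_2^2=\frac1{d^2}\cdot d^2\cdot\frac{t^2}{d^2}=\frac{t^2}{d^2}.\tag{11}$$
The trace on $A\otimes A=(B\otimes B)\otimes(\mathbb C^2\otimes\mathbb C^2)$ is a product, with $G$ in the first factor and $F$ in the second. Hence $\|\partial p^{(\varepsilon)}\|_2^2\to\|G\|_2^2\cdot\frac12=\frac{t^2}{2d^2}$.

**Step 4: conclude optimality.** Suppose a weight $\lambda$ satisfies $\lambda\big(\|(p-E_Bp)e\|_2^2+\|e(p-E_Bp)\|_2^2\big)\le\delta(X)^2\|\partial p\|_2^2$ for all $X$ with $\partial_{X:B}$ closable and all $p$. Every $X_\varepsilon$ is such an $X$, by Lemma 3. Insert $p^{(\varepsilon)}$ and let $\varepsilon\to0$. Since $\|eY\|_2^2=t$, we get $\lambda\cdot2t\le4\cdot\frac{t^2}{2d^2}$, i.e. $\lambda\le t/d^2$. So the weight $t_i/d_i^2$ cannot be increased. If $\dim B<\infty$, take $i$ with $d_i^2/t_i=c_B$; then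
$$\frac{\|p^{(\varepsilon)}-E_Bp^{(\varepsilon)}\|_2^2}{\delta(X_\varepsilon)^2\,\|\partial p^{(\varepsilon)}\|_2^2}\longrightarrow\frac t{4\cdot t^2/(2d^2)}=\frac{d^2}{2t}=\tfrac12c_B,$$
so $\frac12c_B$ in (9) is best possible.

**Step 5: no gap for $X_\varepsilon$ if $\dim B=\infty$.** Fix $\varepsilon\neq0$. If $q\ne0$, the $p_n$ of Section 11 satisfy $\partial p_n\to0$ and $p_n-E_Bp_n\to qY-E_B(qY)=qY\neq0$, so no finite $C$ works. If $q=0$, then $I$ is infinite, because each block is finite dimensional; and $t_i\to0$, because $\sum t_i=1$. With matrix units of $Be_i$ put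
$$p_i=\frac1{d_i}\sum_{k,l}e_{kl}X_\varepsilon e_{lk}=e_iY+\frac\varepsilon{d_i}\sum_{k,l}e_{kl}Se_{lk}.$$
The second term is $\frac{\varepsilon}{d_i}\sum_{k,l}\mathrm{ev}(w(e_{kl},e_{lk}))$, which is orthogonal to $L^2(A)$ by Lemma 2(ii). So $E_Bp_i=0$ and $\|p_i\|_2^2\ge\|e_iY\|_2^2=t_i$. On the other hand $\partial p_i=\frac1{d_i}\sum_{k,l}e_{kl}\otimes e_{lk}$, so $\|\partial p_i\|_2^2=t_i^2/d_i^2$ by (11). Therefore
$$\frac{\|p_i-E_Bp_i\|_2^2}{\|\partial p_i\|_2^2}\ge\frac{d_i^2}{t_i}\ge\frac1{t_i}\to\infty.\qquad\blacksquare$$
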